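# Bing doubles of the figure-eight knot and the higher-order Arf invariants

## 1. Two strands carrying three figure-eight knots

These notes turn on one explicit link $L$ with two components. We build it first and say afterwards what it is good for. Everything is smooth.

**Bing doubles in coordinates.** Let $\ell\subset S^3$ be a knot and $N(\ell)=\ell\times D^2$ its $0$-framed neighborhood: the parallels $\ell\times pt$ have linking number $0$ with $\ell$. Let $(u,z)$ be coordinates on $D^2$. Write $\ell=e\cup e_2$, two arcs with common endpoints $p,q$.

* Let $E''\subset\{z=0\}$ be a thin disk with core $e_2$ and with $p,q\in\partial E''$, such that $\partial E''$ meets $\{u=0\}$ only in $p,q$ and is a straight segment in the $u$-direction near each of them. (A thin horizontal strip along $e_2$, ending at $p$ and $q$.)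
* Let $E'=\{(x,0,z):x\in e^+,\ |z|\le h\}$, where $e^+$ is a slight extension of $e$ at both ends. (A vertical strip along $e$.)

The untwisted Bing double of $\ell$ is $\mathrm{BD}(\ell)=(\ell',\ell'')=(\partial E',\partial E'')$. We record
$$E'\cap \ell''=\{p,q\},\qquad e\cap E''=\{p,q\},\tag{1}$$
and the two points of $E'\cap\ell''$ have opposite signs, because $\ell''$ crosses $\{u=0\}$ once in each direction. So $\mathrm{lk}(\ell',\ell'')=0$.

**The unlink $U$.** Let $\ell$ be a round circle in the plane $\{z=0\}$ of $\mathbb R^3$, with $u$ the normal direction in the plane and $z$ the vertical one; this is the $0$-framing. Put $U=(U_1,U_2)=(\ell',\ell'')$. Then $U$ is an unlink. Indeed $U_1=\partial E'$ consists of an arc at height $h$, an arc at height $-h$, and two vertical segments that cross the plane $\{z=0\}$ at the two endpoints of $e^+$, which are interior points of $E''$. Move the upper arc in the upper half space and the lower arc in the lower half space; $U_2\subset\{z=0\}$ is not touched. We can thus make $U_1$ the boundary of a vertical strip over a chord of $E''$ lying in the interior of $E''$. This strip misses $U_2=\partial E''$. So $U_1$ bounds a disk in the complement of the unknot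 $U_2$.

**Tying.** Let $\Delta\subset S^3$ be a disk whose interior is transverse to a link and whose boundary $\gamma=\partial\Delta$ misses it. Let $\Delta^\circ\subset\Delta\subset\Delta^+$ be a slight shrinking and a slight enlargement, such that all intersections of the link with $\Delta^+$ lie in $\mathrm{int}\,\Delta^\circ$ and the link meets $\Delta^+\times[-\epsilon,\epsilon]$ in product strands. To tie a knot $J$ along $\Delta$ means: let $\varphi:\Delta^\circ\times[-\epsilon,\epsilon]\to\Delta^+\times[-\epsilon,\epsilon]$ be the $0$-framed tubular neighborhood of $J$, seen as a long knot and standard near the ends, and replace the strands by their images under $\varphi$. If one strand passes through $\Delta$, this is connected sum with $J$. If two strands pass, both follow $J$ in parallel.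

**The link $L$.** Let $K=4_1$ be the figure-eight knot. It is invertible and amphichiral, so $K\# K$ is slice. Its Arf invariant is $1$.

Let $c$ be the midpoint of $e$. The meridian disk of $N(\ell)$ at $c$ meets $U$ in exactly two points $r_1=(c,0,h)$ and $r_2=(c,0,-h)$, both on $U_1$. Let $\Delta$ be a slightly smaller meridian disk containing them, with product neighborhood $\Delta\times[-1,1]$ meeting $U$ in $\{r_1,r_2\}\times[-1,1]$. Let $\Delta^-\subset\Delta$ be a slightly smaller disk, and let $d_1,d_2\subset\mathrm{int}\,\Delta^-$ be disjoint small disks around $r_1,r_2$. Define $L=(L_1,L_2)$ by tying $K$ into $U$ along the three disjoint disks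
$$\Delta^-\times\{-\tfrac12\},\qquad d_1\times\{\tfrac12\},\qquad d_2\times\{\tfrac12\},\tag{2}$$
inside disjoint product neighborhoods in the interior of $\Delta\times[-1,1]$.

Tying along the first disk alone turns the solid torus containing $U$ into a $0$-framed neighborhood of $K$, so it produces $\mathrm{BD}(K)$. Thus $L$ is $\mathrm{BD}(K)$ with two further copies of $K$, one tied locally into each of the strands $r_1,r_2$ of the first component.

**What $L$ is for.** We shall prove two things.

* **(P1)** $L$ is concordant to $\mathrm{BD}(K)$.
* **(P2)** $L$ bounds an order $6$ twisted Whitney tower in which the order $0$ disk of $L_2$ is embedded and disjoint from everything else, so that all univalent labels of all its trees are $1$.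

A one-label tower of order $6$ carries no obstruction, so (P1) and (P2) force $\mathrm{BD}(K)$ to bound a tower of order $7$. The higher-order Arf invariant conjecture says that it cannot. The next two sections explain these words.

## 2. Twisted Whitney towers and their trees

Fix $m\ge1$ and consider $m$-component framed links in $S^3=\partial B^4$. Full definitions are in the Conant–Schneiderman–Teichner papers on twisted Whitney towers; here is what we use.

**Surfaces and orders.** An order $0$ surface is a generically immersed disk $D_i\subset B^4$ bounded by the $i$-th link component. Two intersection points of opposite sign between sheets $A$ and $B$ may be paired by a Whitney disk $W$: an immersed disk whose boundary is an arc in $A$ followed by an arc in $B$, joining the two points. If $A,B$ have orders $n_1,n_2$, then $W$ has order $n_1+n_2+1$, and each transverse intersection point of $A$ and $B$ has order $n_1+n_2$.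

**Framings.** Along $\partial W$ there is the Whitney section of the normal bundle of $W$: it is tangent to one of the two sheets along its arc, and normal to the other sheet along the other arc. The relative Euler number $\omega(W)\in\mathbb Z$ is the obstruction to extending it to a nowhere zero normal field on $W$. The disk $W$ is framed if $\omega(W)=0$ and twisted otherwise. For an order $0$ disk, $\omega(D_i)$ is the relative Euler number with respect to the link framing.

**Towers.** An order $n$ twisted Whitney tower on $L$ consists of order $0$ disks bounded by $L$ and layers of Whitney disks, such that all intersection points of order $<n$ are paired by Whitney disks and all Whitney disks of order $<n/2$ are framed. We just say tower. An order $n$ tower is also an order $k$ tower for $k\le n$.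

**Trees.** Trees are unitrivalent, with a cyclic order at each trivalent vertex and labels from $\{1,\dots,m\}$ on the univalent vertices; a rooted tree has one further, unlabeled univalent vertex, the root. The order of a tree is its number of trivalent vertices. For rooted trees $I,J$:

* $(I,J)$ is the rooted tree obtained by joining both roots to a new trivalent vertex carrying a new root;
* $\langle I,J\rangle$ is the unrooted tree obtained by gluing the two roots together;
* $-J$ is $J$ with the cyclic order reversed at one vertex.

The disk $D_i$ gets the rooted tree consisting of a single leaf $i$. A Whitney disk pairing sheets with trees $I,J$ gets $(I,J)$. An intersection point $p$ of sheets with trees $I,J$ gets $t_p=\langle I,J\rangle$ and a sign $\epsilon_p$. Counting leaves,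
$$\text{a surface with } a \text{ leaves has order } a-1,\qquad \text{an intersection point with } a\text{ leaves has order } a-2.\tag{3}$$
For example, a Whitney disk pairing points of $D_1\cap D_2$ has tree $(1,2)$ and order $1$; an intersection of two such disks has tree $\langle(1,2),(1,2)\rangle$ and order $2$.

**Order $0$ framings are automatic.** Let $L$ be $0$-framed and bound a tower of order $\ge1$. The self-intersections of $D_i$ are all paired, so their signed count is $0$. With $L_i^+$ the $0$-framed parallel, $0=\mathrm{lk}(L_i,L_i^+)=\omega(D_i)+2\cdot(\text{signed count})$. Hence
$$\omega(D_i)=0.\tag{4}$$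
From now on links are $0$-framed unless a framing is mentioned.

**The groups $\mathcal W_n^\infty$.** Let $\mathcal W^\infty_n$ be the set of $m$-component framed links bounding order $n$ towers, modulo order $n+1$ twisted Whitney tower concordance: two links are equivalent if their components cobound immersed annuli in $S^3\times I$ supporting an order $n+1$ tower. It is a finitely generated abelian group under a well-defined band sum.

## 3. Tree groups, Milnor invariants, and the conjecture

**Lie algebra and Milnor invariants.** Let $\mathsf L=\bigoplus_{j\ge1}\mathsf L_j$ be the free Lie algebra over $\mathbb Z$ on $X_1,\dots,X_m$, and $\mathsf D_n=\operatorname{Ker}\{\mathsf L_1\otimes\mathsf L_{n+1}\to\mathsf L_{n+2}\}$ the kernel of the bracket. A rooted tree of order $j-1$ is read as a bracket in $\mathsf L_j$: a leaf $i$ is $X_i$, and $(I,J)$ is $[I,J]$. The Milnor invariants of length $n+2$ organize into a surjective homomorphism $\mu_n:\mathcal W_n^\infty\to\mathsf D_n$; for $n=0$ it records linking numbers and framings. All Milnor invariants of a $0$-framed link vanish if its longitudes are trivial in $\pi/\pi_q$ for all $q$, where $\pi$ is the link group and $\pi_q$ its lower central series.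

**Tree groups.** For $n=2k$, $\mathcal T^\infty_{2k}$ is the abelian group generated by

* unrooted trees of order $2k$, modulo the AS relations and the IHX relations $I-H+X=0$;
* symbols $J^\infty$, one for each rooted tree $J$ of order $k$;

subject to $(-J)^\infty=J^\infty$ (symmetry), $I^\infty=H^\infty+X^\infty-\langle H,X\rangle$ (twisted IHX, for $I,H,X$ as in an IHX relation), and $2\cdot J^\infty=\langle J,J\rangle$ (interior twist). For odd $n$ the groups are in the cited papers; we use them only through (F3) below. We write $\mathcal T_n^\infty(m)$, $\mathsf D_n(m)$, $\mathsf L_j(m)$ when the number of labels matters.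

The surjective homomorphism $\eta_n:\mathcal T_n^\infty\to\mathsf D_n$ sends an unrooted tree $t$ to $\sum_vX_{\ell(v)}\otimes B_v(t)$, where the sum is over univalent vertices $v$, $\ell(v)$ is the label, and $B_v(t)$ is the bracket of $t$ rooted at $v$; and $\eta_n(J^\infty)=\frac12\eta_n(\langle J,J\rangle)$. For example, let $t=\langle(1,2),(1,2)\rangle$ and $Y=[X_1,X_2]$. Rooting at a leaf $1$ gives $[X_2,Y]$, rooting at a leaf $2$ gives $[Y,X_1]$, and each occurs twice. So
$$\eta_2\big((1,2)^\infty\big)=X_1\otimes[X_2,Y]+X_2\otimes[Y,X_1].$$
Its bracket is $[X_1,[X_2,Y]]+[X_2,[Y,X_1]]=-[Y,[X_1,X_2]]=0$ by the Jacobi identity, as it must be.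

There is a surjective realization homomorphism $R_n^\infty:\mathcal T_n^\infty\to\mathcal W_n^\infty$ with $\mu_n\circ R_n^\infty=\eta_n$.

**The invariant of a tower.** In an order $n$ tower $T$ we may delete all Whitney disks of order $>n$; they pair only points of order $\ge n$. Then the order $n$ points are unpaired, and we set
$$\tau_n^\infty(T)=\sum_p\epsilon_p\,t_p+\sum_{W_J}\omega(W_J)\,J^\infty\in\mathcal T_n^\infty,\tag{5}$$
over order $n$ points $p$ and, for $n$ even, order $n/2$ Whitney disks $W_J$ with tree $J$.

**The two kernels.** Conant–Schneiderman–Teichner proved that for $j\ge1$ and rooted trees $J$ of order $j-1$, the map $1\otimes J\mapsto(J,J)^\infty$ induces an isomorphism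
$$\mathbb Z_2\otimes\mathsf L_j\cong\operatorname{Ker}\{\eta_{4j-2}:\mathcal T^\infty_{4j-2}\to\mathsf D_{4j-2}\}.\tag{6}$$
Let $\mathsf K^\infty_{4j-2}=\operatorname{Ker}\{\mu_{4j-2}:\mathcal W^\infty_{4j-2}\to\mathsf D_{4j-2}\}$. Then $R^\infty_{4j-2}$ induces an epimorphism
$$\alpha_j^\infty:\mathbb Z_2\otimes\mathsf L_j\to\mathsf K^\infty_{4j-2},\qquad\alpha_j^\infty(1\otimes J)=R^\infty_{4j-2}\big((J,J)^\infty\big).\tag{7}$$
The higher-order Arf invariant $\operatorname{Arf}_j:\mathsf K^\infty_{4j-2}\to(\mathbb Z_2\otimes\mathsf L_j)/\operatorname{Ker}\alpha_j^\infty$ is the inverse of the isomorphism induced by $\alpha_j^\infty$. For $j=1$, $\operatorname{Ker}\alpha_1^\infty$ is trivial and $\operatorname{Arf}_1:\mathsf K_2^\infty\to\mathbb Z_2\otimes\mathsf L_1\cong(\mathbb Z_2)^m$ is given by the classical Arf invariants of the components.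

**The conjecture** (from Rob Schneiderman, "Introduction to Whitney Towers", arXiv:2012.01475 (2020)). For every $m\ge1$, $\operatorname{Ker}\alpha_j^\infty$ is trivial for all $j$; that is, $\operatorname{Arf}_j:\mathsf K^\infty_{4j-2}\to\mathbb Z_2\otimes\mathsf L_j$ is an isomorphism for all $j\ge1$.

In plain words: a link with vanishing Milnor invariants may still fail to bound a higher tower, and the possible reasons are the elements $(J,J)^\infty$. Do they all survive in the world of links?

**The smallest cases.** For $j=1$ the answer is yes, as just said. For $m=1$, $\mathsf L_1=\mathbb Z$ and $\mathsf L_j=0$ for $j\ge2$ since $[X_1,X_1]=0$, so nothing is left to ask. It is useful to spell out two one-label groups. First, $\mathsf D_n(1)\subset\mathsf L_1\otimes\mathsf L_{n+1}=0$ for $n\ge1$. With (6) for $j=1$ and $j=2$,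
$$\mathcal T_2^\infty(1)\cong\mathbb Z_2\ \text{ generated by }(1,1)^\infty,\qquad\mathcal T_6^\infty(1)=0.\tag{8}$$
The first open-ended case is $m=2$, $j=2$. Here $\mathsf L_2\cong\mathbb Z$ is generated by $[X_1,X_2]$, so the conjecture is a statement about a single class: is $R_6^\infty\big(((1,2),(1,2))^\infty\big)$ nonzero? We shall see that this is the class of $\mathrm{BD}(4_1)$.

**Theorem A.** Let $K=4_1$ be the figure-eight knot. The untwisted Bing double $\mathrm{BD}(K)$ bounds an order $7$ twisted Whitney tower, while $[\mathrm{BD}(K)]=\alpha_2^\infty(1\otimes(1,2))\in\mathcal W_6^\infty$. Hence for $m=2$, $\operatorname{Ker}\alpha_2^\infty=\mathbb Z_2\otimes\mathsf L_2\cong\mathbb Z_2\ne0$, and the conjecture is false.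

**Theorem B.** For all $m\ge1$ and $j\ge2$: $\alpha_j^\infty=0$, i.e. $\operatorname{Ker}\alpha_j^\infty=\mathbb Z_2\otimes\mathsf L_j$ and $\mathsf K^\infty_{4j-2}=0$.

**Theorem C.** For all $m$: $\mu_n:\mathcal W_n^\infty\to\mathsf D_n$ is an isomorphism for every $n\ne2$, and $R_2^\infty:\mathcal T_2^\infty\to\mathcal W_2^\infty$ is an isomorphism. A framed link bounds an order $n$ twisted Whitney tower if and only if $\mu_k=0$ for $0\le k<n$ and (if $n\ge3$) the classical Arf invariants of its components vanish.

For $m\ge2$ and $j\ge2$ the free abelian group $\mathsf L_j$ is nonzero, so $\mathbb Z_2\otimes\mathsf L_j\neq0$. Theorem B then says that the conjecture fails for every such pair $(m,j)$; it holds for $j=1$, and vacuously for $m=1$, $j\ge2$.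

## 4. Cited facts about $\mathcal W_n^\infty$

The first three facts are due to Conant–Schneiderman–Teichner (*Whitney tower concordance of classical links*; *Tree homology and a conjecture of Levine*; *Milnor invariants and twisted Whitney towers*).

**(F1)** If $L$ bounds an order $n$ tower $T$, then $[L]=R_n^\infty(\tau_n^\infty(T))$. (They show that $R_n^\infty(g)$ is well defined as the class of any link bounding an order $n$ tower with invariant $g$.)

**(F2)** For $L$ bounding an order $n$ tower, $[L]=0\in\mathcal W_n^\infty$ if and only if $L$ bounds an order $n+1$ tower. The zero class is that of the unlink. An order $n+1$ tower concordance to the unlink can be capped by disjoint disks. Conversely, from an order $n+1$ tower remove a ball neighborhood of an embedded tree (a contractible graph) that meets the tower only in one generic interior point of each order $0$ disk; what remains is an order $n+1$ tower concordance to an unlink.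

**(F3)** For $n\not\equiv2\bmod4$, $\eta_n$ is an isomorphism. Hence so is $\mu_n$: from $\mu_nR_n^\infty=\eta_n$ the map $R_n^\infty$ is injective, it is onto, and $\mu_n=\eta_n(R_n^\infty)^{-1}$.

**(F4)** A $0$-framed link with vanishing Milnor invariants (including linking numbers) whose components have Arf invariant $0$ bounds an order $6$ tower. Proof: it bounds an order $0$ tower. Take $n=0,1,\dots,5$ in turn and suppose it bounds an order $n$ tower. Then $\mu_n[L]=0$. For $n\ne2$, $[L]=0$ by (F3). For $n=2$, $[L]\in\mathsf K_2^\infty$, where $\operatorname{Arf}_1$ is injective and given by the classical Arf invariants, so again $[L]=0$. By (F2), $L$ bounds an order $n+1$ tower.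

**(F5)** If $L$ and $L'$ are concordant and $L$ bounds an order $n$ tower, so does $L'$: glue on the concordance. Over a concordance annulus the $0$-framing at one end extends to the $0$-framing at the other, because the obstruction is the difference of the self-linking numbers.

## 5. What tying depends on

Three properties of the tying operation are needed.

**(T1) The result depends only on the curve.** Let $E_J$ be the exterior of $J$. Tying $J$ into $U$ along $\Delta$, with $\gamma=\partial\Delta$, gives
$$\big((S^3\setminus\nu\gamma)\cup E_J,\ U\big),\qquad\text{meridian of }\gamma\leftrightarrow\text{longitude of }J,\quad\text{longitude of }\gamma\leftrightarrow\text{meridian of }J.$$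
To see this, note that $(\Delta^+\setminus\Delta^\circ)\times[-\epsilon,\epsilon]$ is an annulus times an interval, that is, a solid torus $\nu\gamma$. Outside it the tied link is unchanged up to the reparametrization $\varphi$, and it is replaced by $(\Delta^+\times[-\epsilon,\epsilon])\setminus\mathrm{im}\,\varphi=E_J$. A longitude of $\gamma$ is $\partial\Delta^\circ\times pt$, which goes to a meridian of $J$. A meridian of $\gamma$ runs along $\{pt\}\times[-\epsilon,\epsilon]$ with $pt\in\partial\Delta^\circ$ and back outside, which goes to a $0$-framed parallel of $J$. Since orientation preserving diffeomorphisms of $S^3$ are isotopic to the identity, the result depends up to isotopy only on $\gamma\subset S^3\setminus U$ and $J$. For $J$ invertible no orientation of $\gamma$ is needed. The same holds for simultaneous tying along disjoint disks.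

**(T2) Slice knots do not change the concordance class.** If $J$ is slice, the tied link is concordant to $U$: there is a concordance, fixed at the ends, from the long knot $J$ to the trivial long knot; use parallel copies of it for the strands through $\Delta$. The $0$-framings at the two ends match along it, as in (F5).

**(T3) Tying creates no Milnor invariants.** Let $O'$ be obtained from an unlink $O$ by tying knots along disjoint disks. Then all Milnor invariants of $O'$ vanish. Proof: for each knot $J$ used there is a degree one map $E_J\to S^1\times D^2=\nu\gamma$ which is the identity on the boundary and a homology isomorphism. Extending by the identity gives a map of link exteriors $X_{O'}\to X_O$. By Mayer–Vietoris it is a homology isomorphism; it preserves meridians and $0$-framed longitudes. By Stallings' theorem it induces isomorphisms on $\pi/\pi_q$ for all $q$. The longitudes of $O$ are trivial, hence those of $O'$ are trivial in $\pi/\pi_q\cong F/F_q$, $F$ the free group, for all $q$.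

## 6. Fusion, Bing substitution, string insertion

**Lemma 1 (fusion).** Let $\hat L$ bound a tower $\hat T$ of order $\ge1$, and let $L$ be obtained from $\hat L$ by fusing components along disjoint bands in $S^3$ in a forest pattern (each band joins different components, no cycles). Then $L$ bounds a tower whose trees, twistings and orders are those of $\hat T$, with labels of fused components identified.

*Proof.* In a collar of $\partial B^4$ attach the bands to $\hat L\times I$, and put $\hat T$ beyond the collar. In the collar each component of $L$ bounds a planar surface whose other boundary circles are the components of $\hat L$ that were fused; the forest pattern makes the number of bands one less than the number of these components. Capping with the order $0$ disks of $\hat T$ gives a boundary sum of disks, which is a disk. Everything else in $\hat T$ is unchanged, so all intersections, Whitney disks and twistings are the old ones. The order $0$ disks are framed by (4). This is consistent with fusing the framings: push the collar surface off itself along a normal field that is the $0$-framing on $\hat L$. The self-linking number of a fused component in the resulting framing is then a sum of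 framings and linking numbers of $\hat L$, all of which vanish because $\hat L$ bounds a tower of order $\ge1$. $\square$

**Lemma 2 (Bing substitution).** Let $L$ ($0$-framed) bound a tower $T$ of order $\ge1$, and let $L^\sharp$ be obtained by replacing a component $\ell$ by $\mathrm{BD}(\ell)=(\ell',\ell'')$. Then $L^\sharp$ bounds a tower $T^\sharp$ consisting of new order $0$ disks $D',D''$, the other order $0$ disks, a framed Whitney disk $W$ pairing $D'\cap D''$, and the Whitney disks of $T$. The trees of the Whitney disks and of the unpaired intersections from $T$ are the old ones with every leaf $\ell$ replaced by $\pm(\ell',\ell'')$ (uniform sign). Twistings are unchanged.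

*Proof.* The point is that the old disk $D_\ell$ itself becomes the interior of a Whitney disk.

**Step 1: the surfaces.** Let $t\in[0,1]$ be an inward collar coordinate, with $T$ beyond $t=1$ and $D_\ell$ its order $0$ disk on $\ell$; extend the other components by products over the collar. With the notation of Section 1 put
$$D'=\ell'\times[0,\tfrac14]\cup E'\times\tfrac14,\qquad D''=\ell''\times[0,\tfrac12]\cup E''\times\tfrac12,$$
$$W=e\times[\tfrac14,\tfrac12]\ \cup\ \ell\times[\tfrac12,1]\ \cup\ D_\ell.$$
$D'$ and $D''$ are embedded disks. For $t<\frac14$ they are disjoint as $\ell'\cap\ell''=\emptyset$, and at $t=\frac14$ they meet in $E'\cap\ell''$. By (1), $D'\cap D''=\{p,q\}\times\frac14$, with opposite signs.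

**Step 2: $W$ is a Whitney disk for these two points.** The rectangle $e\times[\frac14,\frac12]$ is glued to $\ell\times[\frac12,1]$ along $e\times\frac12$, so
$$\partial W=(e\times\tfrac14)\cup(\{p,q\}\times[\tfrac14,\tfrac12])\cup(e_2\times\tfrac12).$$
The first arc lies on $E'\times\frac14\subset D'$. The rest lies on $D''$: the vertical segments in $\ell''\times[0,\frac12]$, and $e_2\times\frac12$ in $E''\times\frac12$.

**Step 3: the interior of $W$ misses $D'$ and $D''$.** We have $D'\subset\{t\le\frac14\}$ and $W\cap\{t\le\frac14\}=e\times\frac14\subset\partial W$. For $\frac14\le t\le\frac12$ the part of $W$ over $e$ meets $D''$ only over $e\cap\ell''$ or $e\cap E''$, both equal to $\{p,q\}$; and $e_2\times\frac12$ is in $\partial W$. Above $t=\frac12$ there is no $D''$.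

**Step 4: $W$ is framed.** The Whitney section must be tangent to $D'$ and normal to $W$ along the first arc, and normal to both $D''$ and $W$ along the second. The $z$-direction does all this:

* along $e\times\frac14$: $TD'=\langle e,z\rangle$ and $TW=\langle e,t\rangle$;
* along $\{p,q\}\times[\frac14,\frac12]$: $TD''=\langle u,t\rangle$ and $TW=\langle e,t\rangle$;
* along $e_2\times\frac12$: $TD''=\langle e_2,u\rangle$ and $TW=\langle e_2,t\rangle$.

Corners are rounded in directions orthogonal to $z$, which does not affect this. Over the collar part of $W$, which is tangent to $\ell$ and $t$, the field $z$ is a nowhere zero normal section. At $t=1$ it is the $0$-framing of $\ell$. Therefore $\omega(W)=\omega(D_\ell)=0$, the last equality by (4).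

**Step 5: the trees.** Everything attached to $D_\ell$ in $T$ is now attached to the interior of $W$, in the same way, so nothing else changes. The rooted tree of $D_\ell$ was the leaf $\ell$; that of $W$, oriented like $D_\ell$, is $\pm(\ell',\ell'')$, with one sign for all occurrences. $\square$

The new tower again has order $\ge1$, so the lemma can be iterated. For a rooted tree $J'$ with distinctly labeled leaves let $\mathrm{BD}_{J'}(\ell)$ be $\ell$ if $J'$ is a single leaf; if $J'=(I_1,I_2)$, replace $\ell$ by $(\ell',\ell'')$ and then $\ell'$ by $\mathrm{BD}_{I_1}(\ell')$ and $\ell''$ by $\mathrm{BD}_{I_2}(\ell'')$. For example $\mathrm{BD}_{((1,2),3)}(\ell)$ has three components: Bing double $\ell$, then Bing double $\ell'$. Iterating Lemma 2, replacing $\ell$ by $\mathrm{BD}_{J'}(\ell)$ replaces each leaf $\ell$ in all trees by $\pm J'$ (uniform sign), and all new Whitney disks are framed.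

**Lemma 3 (string insertion).** Let $U$ meet a ball in a trivial $r$-strand string link, and let $L$ be obtained by replacing it with a string link $S$ that is trivial near the boundary of the ball. Then $L$ is a fusion of the split union $U\sqcup\hat S$ ($\hat S$ the closure of $S$) along $r$ bands, the $i$-th joining $\hat S_i$ to the component of $U$ containing the $i$-th strand.

*Proof.* Identify the ball with $[0,r+1]\times[-4,4]\times[-1,1]$, coordinates $(x,y,z)$, so that the trivial strands are $\{(i,0)\}\times[-1,1]$ and $S$ agrees with them outside the box $[\frac12,r+\frac12]\times[-1,1]\times[-\frac12,\frac12]$. In the plane $x=i$ let $\kappa_i$ be the arc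
$$(i,0,-\tfrac58)\to(i,3,-\tfrac58)\to(i,3,\tfrac58)\to(i,0,\tfrac58).$$
It joins two points of the $i$-th strand of $L$ and is otherwise disjoint from $L$. Do surgery on $L$ along thin bands about $\kappa_i$ lying in the planes $x=i$. The $i$-th strand breaks into two pieces. The outer one comes from $z=-1$, follows the outer parallel of $\kappa_i$, and goes on to $z=1$. The inner one runs through $S$ from below to above and returns along the inner parallel of $\kappa_i$. Both inherit orientations from the strand, so the surgery is coherent.

The inner curves form $\hat S$ and lie in the ball $Y=(\frac14,r+\frac34)\times(-\frac32,3)\times(-\frac58,\frac58)$. The outer curves, with the rest of $L$, form a link $U^\circ$ disjoint from $Y$. In the big ball $U^\circ$ is one unknotted arc in each plane $x=i$ with the endpoints of the trivial strand, so it is isotopic to $U$ by isotopies in these planes. Since $Y$ contains $\hat S$ and misses $U^\circ$, the result of surgery is the split union $U\sqcup\hat S$. Surgery along the dual bands, one across each $\kappa_i$-band, recovers $L$; the $i$-th dual band joins $\hat S_i$ to the $i$-th outer curve. $\square$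

## 7. The class of $\mathrm{BD}(K)$ in $\mathcal W_6^\infty$

The next proposition identifies links that represent the classes $\alpha_j^\infty(1\otimes J)$. For $j=2$ and $J=(1,2)$ the link is $\mathrm{BD}(K)$ itself.

**Proposition 4.** Let $J=(J',i)$, where $J'$ is a rooted tree with $j-1\ge1$ leaves labeled in $\{1,\dots,m\}$ and $i\in\{1,\dots,m\}$. Let $\tilde J'$ be $J'$ with leaves made distinct. Let $B^\sharp$ be obtained from $\mathrm{BD}(K)=(b_1,b_2)$ by replacing $b_1$ by $\mathrm{BD}_{\tilde J'}(b_1)$. Let $B_J$ be obtained from $B^\sharp$ by fusing, along any bands (in a forest pattern), components whose leaves have equal labels in $J$ ($b_2$ carries the label $i$), and adding split unknots for missing labels. Then $B_J$ bounds an order $4j-2$ tower and $[B_J]=\alpha_j^\infty(1\otimes J)$.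

*Proof.* **Step 1: a tower on $K$ with invariant $(1,1)^\infty$.** Take one label. $K$ bounds an order $0$ tower and $\mu_0(K)$ is the framing $0$, so $[K]=0\in\mathcal W_0^\infty$ by (F3) and $K$ bounds an order $1$ tower by (F2). As $\mathsf D_1(1)=0$, the same two facts give an order $2$ tower $T_K$ on $K$. Since $\mathsf D_2(1)=0$, $[K]\in\mathsf K_2^\infty$. If $\tau_2^\infty(T_K)=0$, then $[K]=0$ by (F1), contradicting $\operatorname{Arf}_1([K])=\operatorname{Arf}(K)=1$. By (8), $\tau_2^\infty(T_K)=(1,1)^\infty$.

**Step 2: a tower on $B_J$.** Apply Lemma 2 to $K\mapsto\mathrm{BD}(K)$: each leaf becomes $\pm(b_1,b_2)$. Iterate it on $b_1$, fuse by Lemma 1, and use disjoint disks for the split unknots. So $B_J$ bounds a tower whose trees are those of $T_K$ with each leaf replaced by $\pm J$ (uniform sign), together with new framed Whitney disks pairing the intersections created by the Bing substitutions.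

**Step 3: its order.** $J$ has $j$ leaves. By (3):

* unpaired intersections have order $\ge2$, so $\ge4$ leaves, in $T_K$; they now have $\ge4j$ leaves and order $\ge4j-2$, with equality exactly for order $2$ points of $T_K$;
* possibly twisted Whitney disks have order $\ge1$, so $\ge2$ leaves, in $T_K$; they now have order $\ge2j-1=\frac{4j-2}2$, with equality exactly for order $1$ disks of $T_K$;
* the new Whitney disks are framed.

So this is an order $4j-2$ tower.

**Step 4: its invariant.** Replacing leaves by $J$ carries order $2$ trees with one label to order $4j-2$ trees, and rooted order $1$ trees to rooted trees of order $2j-1$. It carries each AS, IHX, symmetry, twisted IHX and interior twist relation to a relation of the same type, since these relations do not involve the leaves. So it induces a homomorphism $\mathcal T_2^\infty(1)\to\mathcal T_{4j-2}^\infty(m)$. The uniform sign does not matter: an unrooted order $2$ tree has four leaves, and $(-I)^\infty=I^\infty$. By Step 3 the order $4j-2$ points and the contributing order $2j-1$ disks are exactly those counted in $\tau_2^\infty(T_K)$; new disks contribute with $\omega=0$. Hence the invariant of the tower on $B_J$ is the image of $(1,1)^\infty$,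 namely $(J,J)^\infty$. By (F1) and (7), $[B_J]=R^\infty_{4j-2}((J,J)^\infty)=\alpha_j^\infty(1\otimes J)$. $\square$

## 8. Inserting the parallel strands directly, and where the Arf invariant blocks it

The tower just found has the nonzero tree-group invariant $((1,2),(1,2))^\infty$ in order $6$. To show that $[\mathrm{BD}(K)]=0$ anyway, we need a different tower. Lemma 3 suggests one. $\mathrm{BD}(K)$ is $U$ with the trivial $2$-string link in $\Delta\times[-1,1]$ replaced by two parallel strands following $K$. So $\mathrm{BD}(K)$ is a fusion of $U\sqcup\hat S_0$, where $\hat S_0$ is $K$ together with a $0$-framed parallel, and both bands go to $U_1$. Suppose $\hat S_0$ bounded an order $6$ tower. Then Lemma 1 would give an order $6$ tower on $\mathrm{BD}(K)$ with only the label $1$, and $\mathcal T_6^\infty(1)=0$ would finish the proof.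

By (T3), $\hat S_0$ has vanishing Milnor invariants, and the argument of (F4) does give an order $2$ tower. It then stops, at exactly one point: the two components have Arf invariant $1$. Indeed $\hat S_0$ bounds no order $3$ tower. If it did, we could delete the second order $0$ disk and all Whitney disks whose trees involve the label $2$. The rest would be an order $3$ tower on $K$, so that $[K]=0\in\mathcal W_2^\infty$ by (F2), contradicting $\operatorname{Arf}_1([K])=1$.

So what is needed is that each strand through $\Delta$ be tied into $K$ an even number of times. We may not change the concordance class of $\mathrm{BD}(K)$, but we may tie the slice knot $K\#K$ locally into a component. Both strands $r_1,r_2$ belong to the same component. Hence we can put one summand on $r_1$ and the other on $r_2$. This is the link $L$ of Section 1.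

## 9. Proofs of (P1), (P2) and Theorem A

**Proposition 5 (P1).** $L$ is concordant to $\mathrm{BD}(K)$, with $L_1$ corresponding to $b_1$ and $L_2$ to $b_2$.

*Proof.* The aim is to bring the two local summands together. Let $U'$ be $U$ with $K$ tied along $\Delta^-\times\{-\frac12\}$; so $U'=\mathrm{BD}(K)$. Let $U''$ be $U'$ with $K$ tied along $d_1\times\{\frac12\}$. Then $L$ is $U''$ with $K$ tied along $d_2\times\{\frac12\}$. The curve $\partial d_2\times\{\frac12\}$ is a meridian circle of the first component $U''_1$. Slide it along $U''_1$, through small meridian circles and in the complement of $U''$, until it is a meridian circle of the strand $r_1$ just above the knotted part, namely the boundary of a parallel copy $d_1\times\{\frac34\}$ of $d_1$. By (T1), and since $K$ is invertible, $L$ is isotopic to $U''$ with $K$ tied along $d_1\times\{\frac34\}$. Now two long knots $K$ are tied one after the other into the same single strand, which is the same as tying $K\#K$ into $U'$ along one disk. As $K\#K$ is slice, (T2) gives a concordance from $L$ to $U'=\mathrm{BD}(K)$. $\square$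

**Proposition 6 (P2).** $L$ bounds an order $6$ tower in which the order $0$ disk of $L_2$ is embedded and disjoint from everything else, so that all trees have all univalent labels equal to $1$.

*Proof.* **Step 1: the string link.** By (2), $L$ is obtained from $U$ by replacing the trivial $2$-string link in $\Delta\times[-1,1]$ by the following string link $S$: both strands are tied in parallel into $K$; then $r_1$ alone is tied into $K$, and $r_2$ alone is tied into $K$. It is trivial near the boundary of $\Delta\times[-1,1]$.

**Step 2: its closure bounds an order $6$ tower.** $\hat S$ is obtained from the $2$-component unlink by tying $K$ along three disjoint disks, so by (T3) all its Milnor invariants vanish. Each component is $K\#K$ (orientations are irrelevant, since $K$ is invertible), which has Arf invariant $0$. By (F4), with two labels, $\hat S$ bounds an order $6$ tower.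

**Step 3: fusing.** By Lemma 3, $L$ is a fusion of $U\sqcup\hat S$ in which both components of $\hat S$ are banded to $U_1$, because $r_1$ and $r_2$ both lie on $U_1$. Take disjoint embedded disks for the unlink $U$, in a half of $B^4$ away from the tower on $\hat S$; this gives an order $6$ tower on $U\sqcup\hat S$. The bands form a forest, so Lemma 1 applies. All labels of the tower on $\hat S$ become $1$, and the order $0$ disk of $L_2$ is that of $U_2$ (extended over the collar), which meets nothing. $\square$

**Proof of Theorem A.** *The tower.* Let $T$ be the tower of Proposition 6. Then $\tau_6^\infty(T)$ lies in the image of the natural map $\mathcal T_6^\infty(1)\to\mathcal T_6^\infty(2)$. The source is $0$ by (8): its kernel under $\eta_6$ is $\mathbb Z_2\otimes\mathsf L_2(1)=0$ and the target $\mathsf D_6(1)\subset\mathsf L_1\otimes\mathsf L_7(1)$ is $0$. So $\tau_6^\infty(T)=0$. By (F1), $[L]=0\in\mathcal W_6^\infty$, and by (F2), $L$ bounds an order $7$ tower. By Proposition 5 and (F5), $\mathrm{BD}(K)$ bounds an order $7$ tower; that is, $[\mathrm{BD}(K)]=0\in\mathcal W_6^\infty$.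

*The class.* For $j=2$ and $J=(1,2)$ the link $B_J$ of Proposition 4 is $\mathrm{BD}(K)$, so $[\mathrm{BD}(K)]=\alpha_2^\infty(1\otimes(1,2))$.

*Conclusion.* For $m=2$, $\mathbb Z_2\otimes\mathsf L_2\cong\mathbb Z_2$ is generated by $1\otimes(1,2)$. Hence $\alpha_2^\infty=0$ while $\mathbb Z_2\otimes\mathsf L_2\neq0$. The conjecture is false. $\square$

Note that the two towers on $\mathrm{BD}(K)$, one from Proposition 4 and one from $L$ with the concordance glued on, have different invariants in $\mathcal T_6^\infty(2)$: by (6) the first, $((1,2),(1,2))^\infty$, is nonzero, and the second is $0$. This does not contradict (F1); it says that $R_6^\infty$ is not injective.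

## 10. All $j\ge2$: Bing doubling the one-label tower

**Proof of Theorem B.** **Step 1: reduction to the links $B_J$.** For $j\ge2$, $\mathsf L_j=[\mathsf L_{j-1},\mathsf L_1]$ is spanned by trees $J=(J',i)$ as in Proposition 4. By that proposition and (F2), it suffices that $B_J$ bounds an order $4j-1$ tower: then $\alpha_j^\infty(1\otimes J)=[B_J]=0$.

**Step 2: $j=2$.** Here $J=(k,i)$, and we may take $k\ne i$ since $(i,i)=0$ in $\mathsf L_2$. Then $B_J$ is $\mathrm{BD}(K)$, relabeled, with split unknots added. By Theorem A, with disjoint disks for the unknots, it bounds an order $7$ tower, and $7=4j-1$.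

**Step 3: $j\ge3$, a high tower on a Bing double of $L$.** Let $L^\sharp$ be $L$ with $L_1$ replaced by $\mathrm{BD}_{\tilde J'}(L_1)$. Apply Lemma 2, iterated, to the order $6$ tower of Proposition 6. All its leaves are labeled $1$, so every leaf is replaced by a tree with $j-1$ leaves. By (3):

* unpaired intersections had order $\ge6$, so $\ge8$ leaves; they now have order $\ge8(j-1)-2=8j-10$, and $8j-10\ge4j-1$;
* possibly twisted Whitney disks had order $\ge3$, so $\ge4$ leaves; they now have order $\ge4(j-1)-1=4j-5$, and $4j-5\ge\frac{4j-1}2$;
* new Whitney disks are framed.

Both inequalities say $4j\ge9$, which holds for $j\ge3$. So $L^\sharp$ bounds an order $4j-1$ tower. This is where it matters that no leaf has the label $2$: such a leaf would not have been multiplied.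

**Step 4: from $L^\sharp$ to $B_J$.** By Proposition 5, $L$ is concordant to $\mathrm{BD}(K)$, with $L_1$ going to $b_1$. Take iterated Bing doubles inside a $0$-framed tubular neighborhood of the concordance annulus of the first component. This shows that $L^\sharp$ is concordant to $B^\sharp$. By (F5), $B^\sharp$ bounds an order $4j-1$ tower. By Lemma 1, adding disks for split unknots, so does $B_J$.

**Step 5: conclusion.** $\alpha_j^\infty(1\otimes J)=0$ for all such $J$, so $\alpha_j^\infty=0$, and $\mathsf K_{4j-2}^\infty=\operatorname{im}\alpha_j^\infty=0$. $\square$

## 11. Which links bound order $n$ towers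

**Proof of Theorem C.** **Step 1: the maps.** For $n\not\equiv2\bmod4$, $\mu_n$ is an isomorphism by (F3). For $n=4j-2$ with $j\ge2$, $\mu_n$ is onto with kernel $\mathsf K_{4j-2}^\infty=0$, by Theorem B. For $n=2$, $R_2^\infty$ is onto. Since $\mu_2R_2^\infty=\eta_2$, its kernel lies in $\operatorname{Ker}\eta_2\cong\mathbb Z_2\otimes\mathsf L_1$, and there $R_2^\infty$ is the injective map $\alpha_1^\infty$. So $R_2^\infty$ is an isomorphism.

**Step 2: necessity.** If $L$ bounds an order $n$ tower, then it bounds an order $k+1$ tower for each $k<n$. So $[L]=0\in\mathcal W_k^\infty$ by (F2), and $\mu_k=0$. If $n\ge3$, then $[L]=0\in\mathsf K_2^\infty$, and $\operatorname{Arf}_1$ shows that the classical Arf invariants vanish.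

**Step 3: sufficiency.** Suppose these invariants vanish. $L$ bounds an order $0$ tower. Let $0\le k\le n-1$ and suppose $L$ bounds an order $k$ tower. If $k\ne2$, then $[L]=0\in\mathcal W_k^\infty$ because $\mu_k$ is injective. If $k=2$ (so $n\ge3$), then $[L]\in\mathsf K_2^\infty$, and $[L]=0$ because $\operatorname{Arf}_1$ is injective. By (F2), $L$ bounds an order $k+1$ tower. After the step $k=n-1$, $L$ bounds an order $n$ tower. $\square$

## 12. A variant: a disk meeting $U_1$ in three points

The proofs of Theorems A and B use only (P1) and (P2). Here is a second link $L^*$ with both properties. The two summands of a local $K\#K$ are again separated, but one of them stays on a single strand $s$ of $U_1$ while the other is slid over a ball onto three strands of $U_1$ at once. This section is not needed for the proofs above.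

**(T4)** Let $\gamma',\gamma_1'$ bound disjoint disks, transverse to a link as before, and cobound an annulus $Q'$ disjoint from the link. Then tying an invertible knot $K$ along both disks is the same as tying $K\#K$ along the disk of $\gamma'$.

*Proof.* Since $\mathrm{lk}(\gamma',\gamma_1')=0$, $Q'$ induces the $0$-framing on both curves. A neighborhood $R\cong Q'\times[-1,1]$ is a solid torus disjoint from the link, with core isotopic to $\gamma'$ in $R$. We have $R\setminus\nu(\gamma'\cup\gamma_1')=P\times S^1$ with $P$ a pair of pants and fibers parallel to the core of $Q'$. On the three boundary tori the fibers are $0$-framed longitudes and $P\times pt$ meets the tori in meridians. By (T1) the fibers are glued to meridians of the two copies of $K$, and the inner boundary curves of $P\times pt$ to longitudes. This is the standard decomposition of $E_{K\#K}$ with composing space $P\times S^1$; on $\partial R$ the fiber is the meridian of $K\#K$ and the boundary of $P\times pt$ its longitude. So $R$ is replaced by $E_{K\#K}$ as in (T1) for the core of $R$. $\square$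

**A ball around a clasp.** Let $D\subset\{u=0\}$ be the rectangle of points $(x,0,z)$ where $x$ runs from $c$ through $p$ to slightly beyond the end of $e^+$ near $p$, and $|z|\le2h$ ($h$ small). Let $B=D\times[-\epsilon_0,\epsilon_0]$ in the $u$-direction, $\epsilon_0$ small. Then $U_2\cap B=\{p\}\times[-\epsilon_0,\epsilon_0]$, and $U_1\cap B=U_1\cap D$ is a proper arc with endpoints $(c,0,\pm h)$. The point $p$ lies on the side of this arc that meets $\partial D$ in $\{x=c,|z|<h\}$. A proper arc in a once-punctured disk is determined up to diffeomorphism by the side containing the puncture. So we may identify $D$ with the unit disk, with polar coordinates $\rho,\theta$, and $[-\epsilon_0,\epsilon_0]$ with $[-1,1]$, coordinate $w$, such that for some $\delta<\frac\pi4$: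

* $U_2\cap B=\{0\}\times[-1,1]$;
* $U_1\cap B$ is a hook in $D\times0$ that enters at $\rho=1,\theta=\pi+\delta$, runs along $\rho=\frac12$ with $\theta$ increasing through $\frac{3\pi}2,2\pi,\frac{5\pi}2$, and exits at $\rho=1,\theta\equiv\pi-\delta$;
* $\{x=c,|z|\le\frac32h\}$ corresponds to $\{\rho=1,|\theta-\pi|\le\frac\pi4\}$.

Let $V=B\cap\{\rho\ge\frac14\}$, a solid torus disjoint from $U_2$, and $\mathbb T=\partial V$. Let $\Sigma_2=\{\rho=1,|\theta-\pi|\le\frac\pi4,|w|\le\frac12\}\subset\mathbb T$. Then $U\cap\mathbb T=\{r_1,r_2\}\subset\Sigma_2$. The disk $\Sigma_2$ lies in the meridian disk of $N(\ell)$ at $c$ and contains both of its intersections with $U$. Hence tying $K$ along $\Sigma_2$ gives $\mathrm{BD}(K)$, by (T1).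

**The disk $\Sigma$.** Let $M_\theta=\{\theta\}\times[\frac14,1]\times[-1,1]$ be the meridian disks of $V$. Put $\Sigma_1=M_{-\pi/2}$, $\gamma_1=\partial\Sigma_1$, $\gamma=\partial M_{\pi/2}$,
$$Q=\mathbb T\cap\{|\theta|\le\tfrac\pi2\},\qquad\hat P=\mathbb T\cap\{\tfrac\pi2\le\theta\le\tfrac{3\pi}2\}\supset\Sigma_2.$$
Both are annuli with boundary $\gamma_1\sqcup\gamma$. Let $\Sigma=\Sigma_1\cup\hat P$, with the corner along $\gamma_1$ smoothed. It is an embedded disk with boundary $\gamma$, and $U\cap\Sigma=\{s,r_1,r_2\}$ with $s\in\Sigma_1$ the point where the hook crosses $M_{-\pi/2}$; all three points are on $U_1$. Moreover $Q\cap U=\emptyset$ and $Q\cap\Sigma=\gamma_1\cup\gamma$. Near $\gamma_1$, $Q$ lies on the side of $\Sigma$ not containing $V\cap\{\frac\pi2\le\theta\le\frac{3\pi}2\}$; call it the $+$ side. Near $\gamma$, $Q$ continues $\Sigma$ beyond its boundary. Choose a thin product neighborhood with $U\cap(\Sigma\times[-1,1])=\{s,r_1,r_2\}\times[-1,1]$ and $Q\cap(\Sigma\times[-1,1])=\gamma_1\times[0,1]\cup\gamma\times0$. Let $\Sigma^-$ be $\Sigma$ minus a thin open boundary collar. Define $L^*$ by tying $K$ into $U$ along the disjoint disks $\Sigma^-\times\{-\frac12\}$, $\Sigma_1\times\{\frac12\}$,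 $\Sigma_2\times\{\frac12\}$, inside disjoint product neighborhoods lying in the interior of $\Sigma\times[-1,1]$.

**(P1) for $L^*$.** Tying along $\Sigma_2\times\{\frac12\}$ alone gives $U'=\mathrm{BD}(K)$. Let $Q'$ be $Q$ with $\gamma_1\times[0,\frac12)$ removed, extended from $\gamma=\partial\Sigma\times0$ to $\partial\Sigma^-\times\{-\frac12\}$ by a small annulus in $(\Sigma\setminus\mathrm{int}\,\Sigma^-)\times[-\frac12,0]$. It is an embedded annulus from $\gamma_1\times\{\frac12\}$ to $\partial\Sigma^-\times\{-\frac12\}$, disjoint from $U$ and from a neighborhood of $\Sigma_2\times\{\frac12\}$ in which $U$ is modified, hence disjoint from $U'$. By (T4), $L^*$ is $U'$ with $K\#K$ tied along $\Sigma^-\times\{-\frac12\}$, so by (T2) it is concordant to $U'$.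

**(P2) for $L^*$.** $L^*$ arises from $U$ by replacing the trivial $3$-string link in $\Sigma\times[-1,1]$ by the string link in which all three strands are tied in parallel into $K$, then $s$ alone is tied into $K$ and $r_1,r_2$ are tied in parallel into $K$. Every component of its closure is $K\#K$, with Arf invariant $0$, and its Milnor invariants vanish by (T3). So the closure bounds an order $6$ tower by (F4) with three labels. All three strands lie on $U_1$, so Lemmas 3 and 1 give the required tower on $L^*$, exactly as in Proposition 6.
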